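\title{Partition regularity of the equation $a(x_1^2-x_2^2)=by^2+cz$}

\begin{abstract}
We prove that for all non-zero integers $a,b,c$ and every finite coloring of the positive integers, the equation $a(x_1^2-x_2^2)=by^2+cz$ has infinitely many solutions in one color. This settles a conjecture from a paper of Prendiville. The term $by^2$ may be replaced by any integer polynomial $p(y)$ with $p(0)=0$. We also show that an equation $\sum_i a_ix_i^2=\sum_j c_jz_j$ with non-zero integer coefficients is partition regular if and only if a non-empty subset of the $a_i$ or a non-empty subset of the $c_j$ sums to zero. The proof combines an iteration that produces monochromatic sums and products with an induction that removes one color at a time inside polynomial Bohr sets.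
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb N=\{1,2,\dots\}$ and $P\in\mathbb Z[x_1,\dots,x_s]$. The equation $P(x_1,\dots,x_s)=0$ is \emph{partition regular} if for every finite partition $\mathbb N=C_1\cup\dots\cup C_r$ there is a cell $C_i$ such that $P(x_1,\dots,x_s)=0$ for infinitely many $(x_1,\dots,x_s)\in C_i^s$. We call the cells \emph{colors}, and we say that a set $C$ \emph{contains a solution} if some solution has all its entries in $C$. Asking for infinitely many solutions discards accidents: $x^2=z$ has the monochromatic solution $x=z=1$ in every coloring, but it is not partition regular (Theorem~\ref{thm:class}).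

This paper concerns the equation
\begin{equation}\label{eq:main}
a(x_1^2-x_2^2)=by^2+cz
\end{equation}
in the variables $x_1,x_2,y,z$. The problem, which comes from Prendiville's paper \cite{Prendiville}, is to prove or disprove the conjecture that \eqref{eq:main} is partition regular for all non-zero integers $a,b,c$. The conjecture is true.

\begin{theorem}\label{thm:main}
For all non-zero integers $a,b,c$, equation \eqref{eq:main} is partition regular.
\end{theorem}

The term $by^2$ enters the proof only as a polynomial in $y$ without constant term, and Theorem~\ref{thm:main} is the case $p(y)=by^2$ of the following statement.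

\begin{theorem}\label{thm:poly}
Let $a,c$ be non-zero integers and let $p\in\mathbb Z[y]$ satisfy $p(0)=0$ (the polynomial $p=0$ is allowed). Then $a(x_1^2-x_2^2)=p(y)+cz$ is partition regular.
\end{theorem}

Equation \eqref{eq:main} belongs to the family of diagonal equations with squares on one side and linear terms on the other. For this family there is a complete criterion.

\begin{theorem}\label{thm:class}
Let $s,t\ge1$ and let $a_1,\dots,a_s,c_1,\dots,c_t$ be non-zero integers. Then
\begin{equation}\label{eq:diag}
\sum_{i=1}^s a_ix_i^2=\sum_{j=1}^t c_jz_j
\end{equation}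
is partition regular if and only if $\sum_{i\in I}a_i=0$ for some non-empty $I\subseteq\{1,\dots,s\}$, or $\sum_{j\in J}c_j=0$ for some non-empty $J\subseteq\{1,\dots,t\}$.
\end{theorem}

\subsection*{Why one expects these answers}
A finite coloring can record the size of a number and its residues. One can color so that two numbers of the same color are either almost equal or of very different size. In a monochromatic solution of \eqref{eq:diag} the left side is then close to $(\sum_{i\in I}a_i)x^2$, where $x$ is the largest $x_i$ and $I$ indexes the $x_i$ almost equal to $x$; the right side is close to $(\sum_{j\in J}c_j)z$ in the same sense. If no such subset sum vanishes, then $z$ has the order of magnitude of $x^2$, and a coloring that depends on $\log\log n$ forbids this for large $x$. So some subset sum must vanish. If it is a subset sum of the $a_i$, and no subset sum of the $c_j$ vanishes, then identifying variables turns \eqref{eq:diag} into \eqref{eq:main}, possibly with $b=0$. Thus \eqref{eq:main} is the test case for whether cancellation among the squares suffices.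

Residues give an obstruction when there is a constant term: $x_1^2-x_2^2=y^2+z+1$ has no solution with all variables of the same parity, because the left side is then even and the right side is odd. Hence $p(0)=0$ cannot be dropped from Theorem~\ref{thm:poly}. When $p(0)=0$, the multiples of any modulus contain solutions, by the formulas \eqref{eq:param} below with $W,X,E$ divisible by that modulus. Neither kind of coloring rules out \eqref{eq:main}, and one guesses that it is partition regular.

Solutions with $x_1=x_2$ do not help. By Theorem~\ref{thm:class} some coloring has only finitely many monochromatic solutions of $by^2+cz=0$; giving each of their entries a color of its own leaves only finitely many monochromatic solutions of \eqref{eq:main} with $x_1=x_2$.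

\subsection*{The shape of the solutions}
Suppose that $a,c>0$. For positive integers $W,X,E$ put
\begin{equation}\label{eq:param}
x_1=W+cE,\qquad x_2=W-cE,\qquad z=4aEX .
\end{equation}
Then $a(x_1^2-x_2^2)-cz=\lambda(W-X)$ with $\lambda=4acE$. Taking $y=\lambda t$, we obtain a solution of $a(x_1^2-x_2^2)=p(y)+cz$ as soon as
\[
W-X=q(t),\qquad\text{where } q(t)=p(\lambda t)/\lambda\in\mathbb Z[t].
\]
This splits the problem into two tasks. First, find a color $C$, an integer $E$ and a large set $A$ such that the sums $X\pm cE$ and the product $4aEX$ lie in $C$ for every $X\in A$. Second, find $t$ with $\lambda t\in C$ such that $q(t)$ is a difference of two elements of $A$. The first task is solved by an iteration modeled on Moreira's paper \cite{Moreira}; no result of that paper is used. The second task can fail for the color $C$. When it fails, $C$ misses the set of all admissible $\lambda t$, and we pass to that set, which is covered by fewer colors. The main point is to find a family of sets inside which both steps can be repeated.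

Section~\ref{sec:density} fixes the notion of largeness. Section~\ref{sec:two} carries out both steps for two colors and extracts the properties that the family must have. Sections~\ref{sec:bohr} and~\ref{sec:return} define the family and prove these properties. Theorem~\ref{thm:poly} is proved in Section~\ref{sec:removal} and Theorem~\ref{thm:class} in Section~\ref{sec:class}. The outside inputs are Szemer\'edi's theorem, Herglotz's theorem and Weyl's equidistribution theorem, all recalled below.

\section{Upper Banach density and progressions}\label{sec:density}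

We write $\|\alpha\|$ for the distance from $\alpha$ to the nearest integer and $e(\alpha)=e^{2\pi i\alpha}$. For $S\subseteq\mathbb N$ and $n\in\mathbb N$ let $nS=\{ns:s\in S\}$ and $S/n=\{s\in\mathbb N:ns\in S\}$. An \emph{interval} is a set of consecutive integers. The \emph{upper Banach density} of $S$ is
\[
d^*(S)=\limsup_{L\to\infty}\frac{f_S(L)}{L},\qquad f_S(L)=\max_{|I|=L}|S\cap I|,
\]
with $I$ ranging over intervals of $L$ integers. It measures how dense $S$ is on its best long intervals, wherever they lie. It is monotone and finitely subadditive, vanishes on finite sets, and $d^*(\mathbb N)=1$. In particular, if finitely many sets cover a set of positive density, one of them meets it in a set of positive density; here and below ``density'' means $d^*$. Moreover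
\begin{equation}\label{eq:dilate}
d^*(nS)=d^*(S)/n .
\end{equation}
Indeed, the multiples of $n$ in an interval of $nM$ integers form $nI$ for an interval $I$ of $M$ integers, and every such $I$ occurs, so $f_{nS}(nM)=f_S(M)$. This gives ``$\ge$''. For ``$\le$'', take $M=\lceil L/n\rceil$ and note that $f_{nS}(L)\le f_S(M)$ and $L>n(M-1)$. Since $n(Z/n)\subseteq Z$, \eqref{eq:dilate} also shows that $d^*(Z)=0$ implies $d^*(Z/n)=0$.

Szemer\'edi's theorem states that for $\delta>0$ and $\ell\ge1$ there is $L$ such that every subset with at least $\delta L$ elements of an interval of $L$ integers contains an $\ell$-term arithmetic progression with non-zero difference. We need many progressions with one common difference, which an averaging argument provides.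

\begin{lemma}\label{lem:sz}
Let $B\subseteq\mathbb N$ with $d^*(B)>0$ and let $F\subseteq\mathbb Z$ be finite. There is $E\in\mathbb N$ such that $\{X\in\mathbb N: X+hE\in B\text{ for all }h\in F\}$ has positive density.
\end{lemma}

\begin{proof}
Enlarging $F$, we may take $F=\{-k,\dots,k\}$ with $k\ge1$. Let $\delta=d^*(B)$. Choose $L$ such that any $\delta L/2$ or more elements of an interval of $L$ integers contain a $(2k+1)$-term progression. Take intervals $I_n$ with $|I_n|\to\infty$ and $|B\cap I_n|\ge\frac34\delta|I_n|$. A \emph{window} is a subinterval of $I_n$ with $L$ elements; there are $|I_n|-L+1$ of them. All but at most $2L$ elements of $I_n$ lie in exactly $L$ windows, so the mean of $|B\cap\text{window}|/L$ is at least $(|B\cap I_n|-2L)/|I_n|\ge\frac58\delta$ for large $n$. If a proportion $\rho$ of the windows has $|B\cap\text{window}|\ge\delta L/2$, this mean is at most $\rho+\delta/2$, so $\rho\ge\delta/8$. For large $n$ there are thus at least $\delta|I_n|/16$ such windows. Each contains a $(2k+1)$-term progression in $B$, described by its center in $I_n$ and its difference in $\{1,\dots,L-1\}$. A given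 pair (center, difference) comes from at most $L$ windows, so there are at least $\delta|I_n|/(16L)$ pairs, and some difference $E_n<L$ has at least $\delta|I_n|/(16L^2)$ centers in $I_n$. Some $E$ equals $E_n$ for infinitely many $n$, and for this $E$ the set in the lemma has density at least $\delta/(16L^2)$.
\end{proof}

\section{The method for two colors}\label{sec:two}

\subsection*{Sums and products: $x_1^2-x_2^2=z$}
We show that if $\mathbb N=C_1\cup C_2$, then one color contains $X-E$, $X+E$ and $4EX$ for some $X,E\in\mathbb N$; these three numbers solve $x_1^2-x_2^2=z$.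

Let $d^*(C_1)>0$. Lemma~\ref{lem:sz} gives $E_1$ such that $Y_1=\{X:X-E_1,\,X,\,X+E_1\in C_1\}$ has positive density. If $4E_1X\in C_1$ for some $X\in Y_1$, we are done. Otherwise $B_1=4E_1Y_1$ is a subset of $C_2$ of positive density, and $B_1\subseteq 4E_1C_1$ because $Y_1\subseteq C_1$. We repeat the step with $B_1$ and a new difference $E_2$, and look at the color of $4E_2X$ for $X\in B_1$.

If $4E_2X\in C_2$, we want $X\pm E_2\in B_1$. If $4E_2X\in C_1$, write $X=4E_1X'$ and $E=4E_1E_2$, so that $4E_2X=4EX'$. Now we want $X'\pm E\in C_1$. As $B_1\subseteq4E_1C_1$, it suffices that $4E_1(X'\pm E)=X\pm(4E_1)^2E_2$ lie in $B_1$. We do not know beforehand which case occurs, so we prepare for both: Lemma~\ref{lem:sz} with $F=\{0,\pm1,\pm(4E_1)^2\}$ gives $E_2$ and $X$ with $X+hE_2\in B_1$ for all $h\in F$, and either color of $4E_2X$ completes the proof. With $r$ colors one takes $r$ steps and prepares, at each step, for a return to any earlier color (Proposition~\ref{prop:config}).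

\subsection*{Removing a color: $z_1-z_2=y^2$}
For $A\subseteq\mathbb N$ let $R(A)=\{t\in\mathbb N:A\cap(A-t^2)\ne\emptyset\}$, the set of $t$ such that $t^2$ is a difference of two elements of $A$. Suppose that $\mathbb N=C_1\cup C_2$, that neither color contains a solution of $z_1-z_2=y^2$, and that $d^*(C_1)>0$. A number $t\in R(C_1)\cap C_1$ would give a solution in $C_1$, so $R(C_1)\subseteq C_2$: on $R(C_1)$ only one color is left. For the same reason $R(C_2)\cap C_2=\emptyset$, and therefore $R(C_1)\cap R(C_2)=\emptyset$. We would reach a contradiction if we knew two things: that $R(C_1)$ has positive density, so that $C_2$ does too; and that $R(A)\cap R(A')\neq\emptyset$ whenever $A,A'$ have positive density. The second does not follow from density alone, since the even and the odd numbers are disjoint. We need structure.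

Two examples show which structure to expect. If $A=\{x\in\mathbb N: x\equiv u \pmod m\}$, then $R(A)=\{t:m\mid t^2\}\supseteq m\mathbb N$. If $A=\{x:\|\theta x\|<\varepsilon\}$, then $R(A)\subseteq\{t:\|\theta t^2\|<2\varepsilon\}$. Conditions of the forms $m\mid t$ and $\|\theta t^j\|<\varepsilon$ thus appear, and Lemma~\ref{lem:return} shows that finitely many of them suffice, up to a set of density zero.

\subsection*{Combining the two steps}
After a color has been removed, the remaining colors cover only a set $R\ne\mathbb N$. The first argument used that the product $4EX$ has \emph{some} color. We must now force $4EX\in R$. For an arbitrary $R$ of positive density this is impossible: take the odd numbers. For the sets just found it is possible, by refining the dense set $B$ before Lemma~\ref{lem:sz} is applied to it.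
\begin{itemize}
\item If $R=m\mathbb N$, pass to a dense subset of $B$ in one residue class modulo $m$. Then $X\equiv X+E\pmod m$, so $m\mid E$ and $4EX\in R$.
\item If $R=\{y:\|\theta y\|<\varepsilon\}$, pass to a dense subset of $B$ on which $\theta x^2\bmod1$ stays in an arc of length less than $\varepsilon$. Then $\theta\cdot4EX=\theta(X+E)^2-\theta(X-E)^2$ is within $\varepsilon$ of an integer.
\end{itemize}
For the condition $\|\theta y^j\|<\varepsilon$ we need an identity that expresses $X^jE^j$ through values of one function along the progression $X+hE$; this is \eqref{eq:identity} below.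

To summarize, we want a family of subsets of $\mathbb N$ that is closed under intersections and under dilations (because $y=\lambda t$), that contains the sets of return times, whose members have positive density, and into whose members products can be steered.

\section{Polynomial Bohr sets and products}\label{sec:bohr}

\begin{definition}\label{def:R}
For integers $D,m\ge1$ and $k\ge0$, real numbers $\theta_1,\dots,\theta_k$ and $\varepsilon>0$, the \emph{polynomial Bohr set} with these parameters is
\[
\mathcal B_D(m;\theta_1,\dots,\theta_k;\varepsilon)=\{y\in\mathbb N: m\mid y,\ \|\theta_iy^j\|<\varepsilon\ \text{ for }1\le i\le k,\ 1\le j\le D\}.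
\]
Let $\mathcal R$ be the family of all $R\subseteq\mathbb N$ such that $R\supseteq\mathcal B\setminus Z$ for some polynomial Bohr set $\mathcal B$ and some $Z\subseteq\mathbb N$ with $d^*(Z)=0$.
\end{definition}

\begin{lemma}\label{lem:filter}
The family $\mathcal R$ contains $\mathbb N$. It is closed under passing to supersets in $\mathbb N$, under finite intersections, under removing finite sets, and under dilations $R\mapsto nR$ with $n\in\mathbb N$.
\end{lemma}

\begin{proof}
Taking $m=1$ and $k=0$ gives $\mathbb N$. Supersets are allowed by definition, and a finite set can be added to $Z$. The intersection of two polynomial Bohr sets contains the one whose $D$ is the larger $D$, whose $m$ is the least common multiple, whose list of $\theta$'s is the union of the two lists and whose $\varepsilon$ is the smaller $\varepsilon$; the union of two sets of density zero has density zero. For dilations, $d^*(nZ)=0$ by \eqref{eq:dilate}, and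
\[
n\,\mathcal B_D(m;(\theta_i)_i;\varepsilon)\supseteq\mathcal B_D\bigl(nm;(\theta_in^{-j})_{i\le k,\,j\le D};\varepsilon\bigr):
\]
if $y$ lies in the right side, then $y=ns$ with $m\mid s$, and the condition for the number $\theta_in^{-j}$ and the exponent $j$ reads $\|\theta_is^j\|<\varepsilon$.
\end{proof}

It is not yet clear that the members of $\mathcal R$ are non-empty. This will follow from the lemma on products, which needs two tools. The first is an observation about arcs. If $v_h\in\mathbb R/\mathbb Z$ all lie in one arc of length $\eta$ and $u_h$ are integers with $\sum_hu_h=0$, then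
\begin{equation}\label{eq:arc}
\Bigl\|\sum_hu_hv_h\Bigr\|\le\eta\sum_h|u_h| ,
\end{equation}
because $v_h=v+\eta_h$ with $v$ an endpoint of the arc and $0\le\eta_h\le\eta$, so that $\sum_hu_hv_h=\sum_hu_h\eta_h$ in $\mathbb R/\mathbb Z$.

The second tool is the identity announced above. For each $j\ge1$ there are integers $u_{j,h}$ $(-j\le h\le j)$ and $N_j\ge1$ such that, identically in $X$ and $E$,
\begin{equation}\label{eq:identity}
\sum_{h=-j}^{j}u_{j,h}(X+hE)^{2j}=N_jX^jE^j,\qquad\text{and}\qquad\sum_{h=-j}^ju_{j,h}=0 .
\end{equation}
To see this, note that the coefficient of $X^{2j-s}E^s$ on the left is $\binom{2j}{s}\sum_hu_{j,h}h^s$ for $0\le s\le2j$, with $0^0=1$. The Vandermonde matrix $(h^s)$ with $-j\le h\le j$ and $0\le s\le2j$ is invertible over $\mathbb Q$. So there are rationals $u_{j,h}$ with $\sum_hu_{j,h}h^s=0$ for $s\ne j$ and $\sum_hu_{j,h}h^j=1$; multiplying by a positive common denominator makes them integers. The condition for $s=0$ is the second part of \eqref{eq:identity}. The first two cases are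
\begin{gather*}
(X+E)^2-(X-E)^2=4XE,\\
-(X+2E)^4+16(X+E)^4-30X^4+16(X-E)^4-(X-2E)^4=144X^2E^2 .
\end{gather*}

\begin{lemma}[Steering products]\label{lem:product}
Let $R\in\mathcal R$, let $B\subseteq\mathbb N$ with $d^*(B)>0$, let $\kappa\in\mathbb N$ and let $F\subseteq\mathbb Z$ be finite. There is $E\in\mathbb N$ such that
\[
\{X\in\mathbb N:\ X+hE\in B\text{ for all }h\in F,\ \ \kappa EX\in R\}
\]
has positive density.
\end{lemma}

\begin{proof}
Let $R\supseteq\mathcal B\setminus Z$ with $\mathcal B=\mathcal B_D(m;\theta_1,\dots,\theta_k;\varepsilon)$ and $d^*(Z)=0$. For $i\le k$ and $j\le D$ put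
\[
\psi_{i,j}(x)=\kappa^j\theta_ix^{2j}/N_j ,
\]
which is chosen so that \eqref{eq:identity} gives $\sum_hu_{j,h}\psi_{i,j}(X+hE)=\theta_i(\kappa EX)^j$. Choose $\eta>0$ with $\eta\sum_h|u_{j,h}|<\varepsilon$ for all $j\le D$, and cut $\mathbb R/\mathbb Z$ into finitely many arcs of length at most $\eta$. Partition $B$ into finitely many pieces according to the residue of $x$ modulo $m$ and, for each pair $(i,j)$, the arc that contains $\psi_{i,j}(x)\bmod1$. Some piece $B'$ has positive density. Apply Lemma~\ref{lem:sz} to $B'$ and $F'=F\cup\{-D,\dots,D\}$. We obtain $E\in\mathbb N$ such that $Y=\{X\in\mathbb N:X+hE\in B'\text{ for all }h\in F'\}$ has positive density.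

Let $X\in Y$. Then $X+hE\in B$ for $h\in F$. Since $X$ and $X+E$ lie in $B'$, they are congruent modulo $m$, so $m\mid E$ and $m\mid\kappa EX$. For fixed $i\le k$ and $j\le D$, the points $\psi_{i,j}(X+hE)\bmod 1$ with $|h|\le j$ lie in one arc of length at most $\eta$, so \eqref{eq:arc} gives
\[
\|\theta_i(\kappa EX)^j\|=\Bigl\|\sum_{h=-j}^ju_{j,h}\psi_{i,j}(X+hE)\Bigr\|\le\eta\sum_{h=-j}^j|u_{j,h}|<\varepsilon .
\]
Hence $\kappa EX\in\mathcal B$ for all $X\in Y$. Finally, $E$ is now fixed and $Z/(\kappa E)$ has density zero, so $Y\setminus(Z/(\kappa E))$ has positive density, and $\kappa EX\in\mathcal B\setminus Z\subseteq R$ for every $X$ in this set.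
\end{proof}

The last sentence is the reason for producing a dense set of $X$ for a single $E$: a single product could fall into the exceptional set $Z$, about which we know only its density.

\begin{corollary}\label{cor:positive}
Every $R\in\mathcal R$ has $d^*(R)>0$. In particular $\emptyset\notin\mathcal R$.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:product} with $B=\mathbb N$, $\kappa=1$ and $F=\{0\}$ gives $E$ with $d^*(R/E)>0$. Since $R\supseteq E(R/E)$, the claim follows from \eqref{eq:dilate}.
\end{proof}

\section{Polynomial return times}\label{sec:return}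

For $A\subseteq\mathbb N$ and $q\in\mathbb Z[t]$ let
\[
R_q(A)=\{t\in\mathbb N:A\cap(A-q(t))\ne\emptyset\},
\]
the set of $t$ for which there is $X\in A$ with $X+q(t)\in A$. We show that $R_q(A)\in\mathcal R$ when $A$ is dense and $q(0)=0$. The idea is to write the density $g(n)$ of $A\cap(A-n)$ as the Fourier transform of a positive measure $\sigma$ on $\mathbb R/\mathbb Z$. The atom of $\sigma$ at $0$ gives a positive main term, the other large atoms give the Bohr conditions, and the continuous part of $\sigma$ gives the exceptional set $Z$.

We use two classical facts. \emph{Herglotz's theorem}: if $g:\mathbb Z\to\mathbb C$ satisfies $\sum_{n,n'}\xi_n\overline{\xi_{n'}}\,g(n-n')\ge0$ for every finitely supported complex sequence $(\xi_n)$, then there is a finite positive Borel measure $\sigma$ on $\mathbb R/\mathbb Z$ with $g(n)=\int e(n\alpha)\,d\sigma(\alpha)$ for all $n\in\mathbb Z$. The second fact is Weyl's equidistribution theorem. Upper Banach density looks at all intervals, so we need it uniformly in the lower coefficients, and we recall why it holds in that form.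

\begin{lemma}[Weyl]\label{lem:weyl}
For $D\ge1$ and $\gamma\neq0$ let $\omega_D(\gamma,L)$ be the supremum of $|\frac1L\sum_{t=1}^Le(f(t))|$ over all real polynomials $f$ of degree $D$ with leading coefficient $\gamma$. If $\gamma$ is irrational, then $\omega_D(\gamma,L)\to0$ as $L\to\infty$.
\end{lemma}

\begin{proof}
For $D=1$ the sum is geometric and $\omega_1(\gamma,L)\le1/(2L\|\gamma\|)$. Let $D\ge2$ and $H\ge1$. Shifting $t$ by $h\le H$ changes the sum by at most $2H$, so $\frac1L\sum_te(f(t))$ differs by at most $2H/L$ from $\frac1L\sum_t\frac1H\sum_{h=1}^He(f(t+h))$. By the Cauchy--Schwarz inequality, the square of the modulus of the latter is at most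
\[
\frac1{H^2}\sum_{h,h'=1}^H\frac1L\sum_{t=1}^Le\bigl(f(t+h)-f(t+h')\bigr)\le\frac1H+\max_{0<|n|<H}\omega_{D-1}(Dn\gamma,L),
\]
because for $h\ne h'$ the polynomial $f(t+h)-f(t+h')$ has degree $D-1$ and leading coefficient $D(h-h')\gamma$. By induction the maximum tends to $0$, so $\limsup_L\omega_D(\gamma,L)\le H^{-1/2}$ for every $H$.
\end{proof}

\begin{lemma}[Return times]\label{lem:return}
Let $A\subseteq\mathbb N$ with $d^*(A)>0$ and let $q\in\mathbb Z[t]$ with $q(0)=0$. Then $R_q(A)\in\mathcal R$.
\end{lemma}

\begin{proof}
If $q=0$, then $R_q(A)=\mathbb N$. Otherwise $q(t)=\sum_{j=1}^Dq_jt^j$ with $D\ge1$ and $q_D\ne0$. Let $\delta=d^*(A)$.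

\emph{The measure.} Choose intervals $I_\nu$ with $|I_\nu|\to\infty$ and $|A\cap I_\nu|/|I_\nu|\to\delta$. By a diagonal argument we may assume that
\[
g(n)=\lim_{\nu\to\infty}\frac{|A\cap(A-n)\cap I_\nu|}{|I_\nu|}
\]
exists for every $n\in\mathbb Z$. If $g(n)>0$, then $A\cap(A-n)\ne\emptyset$; so it suffices to find the $t$ with $g(q(t))>0$. Shifting $I_\nu$ by $n'$ changes a count by at most $2|n'|$, so the average of $1_A(x+n)1_A(x+n')$ over $x\in I_\nu$ tends to $g(n-n')$. Therefore, for finitely supported $(\xi_n)$,
\begin{equation}\label{eq:posdef}
\sum_{n,n'}\xi_n\overline{\xi_{n'}}\,g(n-n')=\lim_{\nu\to\infty}\frac1{|I_\nu|}\sum_{x\in I_\nu}\Bigl|\sum_n\xi_n1_A(x+n)\Bigr|^2\ge0 ,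
\end{equation}
and Herglotz's theorem gives $\sigma$ with $g(n)=\int e(n\alpha)\,d\sigma(\alpha)$.

\emph{The atom at $0$.} Take $\xi_n=1/N$ for $1\le n\le N$ and $\xi_n=0$ otherwise. By the Cauchy--Schwarz inequality the right side of \eqref{eq:posdef} is at least the square of $\lim_\nu|I_\nu|^{-1}\sum_{x\in I_\nu}\frac1N\sum_{n=1}^N1_A(x+n)=\delta$. The left side equals $\int|\frac1N\sum_{n=1}^Ne(n\alpha)|^2d\sigma(\alpha)$. The integrand is bounded by $1$, equals $1$ at $\alpha=0$ and tends to $0$ elsewhere, so the integral tends to $\mu_0:=\sigma(\{0\})$ as $N\to\infty$. Hence $\mu_0\ge\delta^2$.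

\emph{Decomposition.} Let $\alpha_1,\alpha_2,\dots$ be the (finitely or countably many) non-zero atoms of $\sigma$, represented by real numbers, with masses $\mu_1,\mu_2,\dots$, and let $\sigma_c$ be the part of $\sigma$ without atoms. Then
\begin{equation}\label{eq:decomp}
g(q(t))=\mu_0+\sum_{i\ge1}\mu_i\,e(\alpha_iq(t))+\phi(t),\qquad \phi(t)=\int e(\alpha q(t))\,d\sigma_c(\alpha).
\end{equation}
Since $\sigma$ is finite, there is $k$ with $\sum_{i>k}\mu_i<\delta^2/4$. Let $Z=\{t\in\mathbb N:|\phi(t)|\ge\delta^2/4\}$.

\emph{The set $Z$ has density zero.} For an interval $J$ of $L$ integers, expanding the square gives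
\[
\frac1L\sum_{t\in J}|\phi(t)|^2=\iint\frac1L\sum_{t\in J}e\bigl((\alpha-\beta)q(t)\bigr)\,d\sigma_c(\alpha)\,d\sigma_c(\beta)\le\iint w_L(\alpha-\beta)\,d\sigma_c(\alpha)\,d\sigma_c(\beta),
\]
where $w_L(\gamma)=\sup_{|J|=L}|\frac1L\sum_{t\in J}e(\gamma q(t))|\le1$ is a countable supremum of continuous functions on $\mathbb R/\mathbb Z$. If $J=\{s+1,\dots,s+L\}$, the sum over $J$ is the sum of $e(\gamma q(s+t))$ over $1\le t\le L$, and $\gamma q(s+t)$ has degree $D$ and leading coefficient $\gamma q_D$ for every $s$. So $w_L(\gamma)\le\omega_D(\gamma q_D,L)\to0$ for irrational $\gamma$, by Lemma~\ref{lem:weyl}. For each $\beta$ the set of $\alpha$ with $\alpha-\beta$ rational is countable, hence $\sigma_c$-null; by Fubini's theorem the pairs with $\alpha-\beta$ rational form a $\sigma_c\times\sigma_c$-null set. By dominated convergence the last double integral, which does not depend on $J$, tends to $0$ as $L\to\infty$. It is at least $(\delta^2/4)^2|Z\cap J|/L$ for every $J$ with $|J|=L$. Thus $f_Z(L)/L\to0$, that is, $d^*(Z)=0$.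

\emph{Conclusion.} Let $\mathcal B=\mathcal B_D\bigl(1;(\alpha_iq_j)_{i\le k,\,j\le D};\frac1{4D}\bigr)$ and $t\in\mathcal B\setminus Z$. For $i\le k$ we have $\|\alpha_iq(t)\|\le\sum_{j=1}^D\|\alpha_iq_jt^j\|<\frac14$, so $\cos(2\pi\alpha_iq(t))\ge0$. As $g$ is real, taking real parts in \eqref{eq:decomp} gives
\[
g(q(t))\ge\mu_0+\sum_{i\le k}\mu_i\cos(2\pi\alpha_iq(t))-\sum_{i>k}\mu_i-|\phi(t)|\ge\delta^2-\frac{\delta^2}4-\frac{\delta^2}4>0 .
\]
Hence $R_q(A)\supseteq\mathcal B\setminus Z$.
\end{proof}

The hypothesis $q(0)=0$ is used in the last step, where the Bohr conditions control every term of $\alpha_iq(t)$. Without it the lemma fails: for $A=2\mathbb N$ and $q(t)=2t+1$ the set $R_q(A)$ is empty.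

\section{Removing colors: proof of Theorem~\ref{thm:poly}}\label{sec:removal}

An induction on the number of colors needs a statement about colorings of members of $\mathcal R$, not only of $\mathbb N$. Call an equation \emph{$\mathcal R$-regular} if, whenever $C_1,\dots,C_r\subseteq\mathbb N$ have union in $\mathcal R$, some $C_i$ contains a solution.

\begin{lemma}\label{lem:removal}
\begin{enumerate}
\item[(a)] An $\mathcal R$-regular equation is partition regular.
\item[(b)] Suppose that an equation has the following property: whenever $r\ge1$ and $C_1,\dots,C_r\subseteq\mathbb N$ have union in $\mathcal R$ and no $C_i$ contains a solution, there are an index $n$ and a set $R'\in\mathcal R$ with $R'\cap C_n=\emptyset$. Then the equation is $\mathcal R$-regular.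
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $\mathbb N=C_1\cup\dots\cup C_r$ and that each $C_i$ contains only finitely many solutions. Let $S$ be the finite set of all their entries. The sets $C_i\setminus S$ contain no solution, and their union $\mathbb N\setminus S$ lies in $\mathcal R$ by Lemma~\ref{lem:filter}. So the equation is not $\mathcal R$-regular.

(b) Suppose not, and take $C_1,\dots,C_r$ with union $R\in\mathcal R$, none containing a solution, with $r\ge0$ minimal. Since $\emptyset\notin\mathcal R$ by Corollary~\ref{cor:positive}, we have $r\ge1$. Take $n$ and $R'$ as in the hypothesis. Then $\bigcup_{i\ne n}C_i\supseteq R\cap R'$, so this union of $r-1$ sets lies in $\mathcal R$ by Lemma~\ref{lem:filter}. This contradicts the minimality of $r$.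
\end{proof}

The lemma already completes the second example of Section~\ref{sec:two}, in the generality needed for Theorem~\ref{thm:class}.

\begin{proposition}\label{prop:linear}
Let $c$ be a non-zero integer and $p\in\mathbb Z[y]$ with $p(0)=0$. Then $c(z_1-z_2)=p(y)$ is $\mathcal R$-regular.
\end{proposition}

\begin{proof}
Exchanging $z_1$ and $z_2$ replaces $c$ by $-c$, so let $c>0$. We check the property in Lemma~\ref{lem:removal}(b). By Corollary~\ref{cor:positive} some $C=C_n$ has positive density. Let $q(t)=p(ct)/c$. As $p(0)=0$, every coefficient of $p(ct)$ is divisible by $c$, so $q\in\mathbb Z[t]$ and $q(0)=0$. If $t\in R_q(C)$, there are $z_1,z_2\in C$ with $z_1-z_2=q(t)$, that is, $c(z_1-z_2)=p(ct)$; since $C$ contains no solution, $ct\notin C$. So $R'=cR_q(C)$ is disjoint from $C$, and $R'\in\mathcal R$ by Lemmas~\ref{lem:return} and~\ref{lem:filter}.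
\end{proof}

For Theorem~\ref{thm:poly} the dense set whose return times we use is not the color itself but a set $A$ of numbers $X$ for which the sums and the product in \eqref{eq:param} have the same color. The next proposition extends the first example of Section~\ref{sec:two} to $r$ colors covering a member of $\mathcal R$.

\begin{proposition}\label{prop:config}
Let $\kappa,c\in\mathbb N$ and let $C_1,\dots,C_r\subseteq\mathbb N$ have union $R\in\mathcal R$. There are an index $n$, an integer $E\in\mathbb N$ and a set $A\subseteq\mathbb N$ with $d^*(A)>0$ such that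
\begin{equation}\label{eq:config}
X-cE,\quad X+cE,\quad\kappa EX\ \in C_n\qquad\text{for every }X\in A .
\end{equation}
\end{proposition}

\begin{proof}
\emph{Iteration.} We construct indices $n_0,\dots,n_r$, sets $B_i\subseteq C_{n_i}$ of positive density, and integers $E_1,\dots,E_r\in\mathbb N$. By Corollary~\ref{cor:positive} there is $n_0$ with $d^*(C_{n_0})>0$; put $B_0=C_{n_0}$. Let $1\le i\le r$ and suppose that $B_0,\dots,B_{i-1}$ and $E_1,\dots,E_{i-1}$ have been constructed. For $l\le j$ write
\[
P_{l,j}=\prod_{l<s\le j}\kappa E_s,\qquad P_{j,j}=1 ,
\]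
for the total dilation applied between steps $l$ and $j$. Apply Lemma~\ref{lem:product} to $R$, $B_{i-1}$, $\kappa$ and
\[
F_i=\{0\}\cup\{\pm cP_{l,i-1}^2:0\le l<i\}.
\]
The two elements $\pm cP_{l,i-1}^2$ prepare for the case that the next color equals the color of step $l$. We obtain $E_i$ such that
\[
Y_i=\{X\in\mathbb N:X+hE_i\in B_{i-1}\text{ for all }h\in F_i,\ \ \kappa E_iX\in R\}
\]
has positive density. Then $\kappa E_iY_i$ is a subset of $R$ of positive density, by \eqref{eq:dilate}, so there is $n_i$ such that $B_i=\kappa E_iY_i\cap C_{n_i}$ has positive density. Since $0\in F_i$, we have $Y_i\subseteq B_{i-1}$, hence $B_i\subseteq\kappa E_iB_{i-1}$, and by iteration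
\begin{equation}\label{eq:nested}
B_j\subseteq P_{l,j}B_l\qquad(0\le l\le j\le r).
\end{equation}

\emph{Pigeonhole.} The $r+1$ indices $n_0,\dots,n_r$ take at most $r$ values, so $n_l=n_i=:n$ for some $l<i$. Put $P=P_{l,i-1}$ and $E=PE_i$, so that $\kappa E=P_{l,i}$, and let $A=B_i/(\kappa E)$. By \eqref{eq:nested} every element of $B_i$ is a multiple of $\kappa E$. Hence $B_i=\kappa EA$ and $d^*(A)=\kappa E\,d^*(B_i)>0$.

Let $X\in A$. Then $\kappa EX\in B_i\subseteq C_n$. Also $\kappa E_i\cdot PX=\kappa EX\in\kappa E_iY_i$, so $PX\in Y_i$. As $\pm cP^2\in F_i$, this and \eqref{eq:nested} give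
\[
P(X\pm cE)=PX\pm cP^2E_i\in B_{i-1}\subseteq PB_l .
\]
Dividing by $P$ yields $X\pm cE\in B_l\subseteq C_n$.
\end{proof}

\begin{theorem}\label{thm:Rreg}
Let $a,c$ be non-zero integers and $p\in\mathbb Z[y]$ with $p(0)=0$. Then $a(x_1^2-x_2^2)=p(y)+cz$ is $\mathcal R$-regular.
\end{theorem}

By Lemma~\ref{lem:removal}(a), this implies Theorem~\ref{thm:poly}, and hence Theorem~\ref{thm:main}.

\begin{proof}
Multiplying the equation by $-1$ if necessary, we may assume that $c>0$; exchanging $x_1$ and $x_2$ if necessary, we may also assume that $a>0$. Neither operation changes which sets contain a solution. We check the property in Lemma~\ref{lem:removal}(b). Let $C_1,\dots,C_r$ have union in $\mathcal R$ and contain no solution. Proposition~\ref{prop:config} with $\kappa=4a$ gives $n$, $E$ and $A$. Put $\lambda=4acE\in\mathbb N$ and $q(t)=p(\lambda t)/\lambda$. As $p(0)=0$, we have $q\in\mathbb Z[t]$ and $q(0)=0$.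

Let $t\in R_q(A)$, and take $X\in A$ with $W=X+q(t)\in A$. Define $x_1,x_2,z$ by \eqref{eq:param} and $y=\lambda t$. By \eqref{eq:config}, applied to $W$ for the sums and to $X$ for the product, $x_1,x_2,z\in C_n$. Moreover
\[
a(x_1^2-x_2^2)=4acE\,W=c\cdot4aEX+\lambda q(t)=cz+p(y).
\]
Since $C_n$ contains no solution, $\lambda t\notin C_n$. Thus $R'=\lambda R_q(A)$ is disjoint from $C_n$, and $R'\in\mathcal R$ by Lemmas~\ref{lem:return} and~\ref{lem:filter}.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $a\ne0$ makes $\kappa=4a$, and so $z$, positive; it cannot be dropped, since $a=0$, $p(y)=-y^2$, $c=1$ gives $z=y^2$, which is not partition regular by Theorem~\ref{thm:class}; giving the entries of its finitely many monochromatic solutions colors of their own leaves only finitely many monochromatic quadruples $(x_1,x_2,y,z)$ as well. The hypothesis $c\ne0$ makes $\lambda$ positive; for $c=0$ the formulas \eqref{eq:param} degenerate to $x_1=x_2$ and the method gives nothing. The hypothesis $p(0)=0$ makes $q$ an integer polynomial to which Lemma~\ref{lem:return} applies. For $p=0$, forgetting $y$ shows that $a(x_1^2-x_2^2)=cz$,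 in the variables $x_1,x_2,z$, is $\mathcal R$-regular and hence partition regular.
\end{remark}

\section{Diagonal equations: proof of Theorem~\ref{thm:class}}\label{sec:class}

\subsection*{Sufficiency}
If an equation is obtained from \eqref{eq:diag} by identifying variables, each of its solutions in a set $C$ gives a solution of \eqref{eq:diag} in $C$. So it suffices to reach an $\mathcal R$-regular equation in this way; then \eqref{eq:diag} is $\mathcal R$-regular, and partition regular by Lemma~\ref{lem:removal}(a).

Suppose first that $\sum_{j\in J}c_j=0$ with $J\ne\emptyset$. Fix $j_0\in J$; then $\sum_{j\in J\setminus\{j_0\}}c_j=-c_{j_0}$. Replace $z_{j_0}$ by $v_1$, the other $z_j$ with $j\in J$ by $v_2$, and all remaining variables by $y$. The equation becomes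
\[
c_{j_0}(v_1-v_2)=\Bigl(\sum_ia_i\Bigr)y^2-\Bigl(\sum_{j\notin J}c_j\Bigr)y ,
\]
which is $\mathcal R$-regular by Proposition~\ref{prop:linear}.

Suppose now that no non-empty subset of the $c_j$ sums to zero, so that $c=\sum_jc_j\ne0$, and that $\sum_{i\in I}a_i=0$ with $I\ne\emptyset$. Fix $i_0\in I$. Replace $x_{i_0}$ by $v_1$, the other $x_i$ with $i\in I$ by $v_2$, the $x_i$ with $i\notin I$ by $y$, and all $z_j$ by $z$. The equation becomes
\[
a_{i_0}(v_1^2-v_2^2)=-\Bigl(\sum_{i\notin I}a_i\Bigr)y^2+cz ,
\]
which is $\mathcal R$-regular by Theorem~\ref{thm:Rreg}. The coefficient of $y^2$ may vanish here, which is why $p=0$ is allowed.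

\subsection*{Necessity}
Assume that no non-empty subset of the $a_i$, and no non-empty subset of the $c_j$, sums to zero. We construct a coloring with only finitely many monochromatic solutions. Let
\[
T=\sum_i|a_i|+\sum_j|c_j|,\qquad\varepsilon=\frac1{4T},\qquad K=2T,
\]
and choose $N\in\mathbb N$ with $(1+\varepsilon)^{N-1}\ge K$. Give $1$ its own color, and color $n\ge2$ by the pair
\[
\Bigl(\Bigl\lfloor\frac{\log n}{\log(1+\varepsilon)}\Bigr\rfloor\bmod N,\ \ \lfloor2\log_2\log_2n\rfloor\bmod4\Bigr).
\]
Both coordinates exploit the same fact: if $\lfloor u\rfloor\equiv\lfloor v\rfloor\pmod M$, then $u-v$ is at distance less than $1$ from a multiple of $M$.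

\emph{The first coordinate separates scales.} If $2\le m\le n$ have the same color, then $\log(n/m)/\log(1+\varepsilon)$ is non-negative and so is either less than $1$ or greater than $N-1$. Hence
\begin{equation}\label{eq:gap}
n/m<1+\varepsilon\qquad\text{or}\qquad n/m>K .
\end{equation}

The color of $1$ contains at most one solution. Consider a monochromatic solution with entries at least $2$, and let $x=\max_ix_i$ and $z=\max_jz_j$. Let $I$ be the non-empty set of $i$ with $x_i>x/(1+\varepsilon)$. For $i\in I$ we have $0\le1-(x_i/x)^2<1-(1-\varepsilon)^2\le2\varepsilon$, using $1/(1+\varepsilon)\ge1-\varepsilon$. For $i\notin I$, \eqref{eq:gap} gives $x_i/x<1/K$, so $(x_i/x)^2<1/K$. Therefore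
\[
\Bigl|\frac1{x^2}\sum_ia_ix_i^2-\sum_{i\in I}a_i\Bigr|\le T\max(2\varepsilon,1/K)=\frac12 .
\]
The sum $\sum_{i\in I}a_i$ is a non-zero integer, so $\frac12x^2\le|\sum_ia_ix_i^2|\le Tx^2$. For the linear side let $J$ be the set of $j$ with $z_j>z/(1+\varepsilon)$. Then $0\le1-z_j/z<\varepsilon$ for $j\in J$ and $z_j/z<1/K$ for $j\notin J$, so $\frac1z\sum_jc_jz_j$ is within $\frac12$ of the non-zero integer $\sum_{j\in J}c_j$, and $\frac12z\le|\sum_jc_jz_j|\le Tz$. The two sides of \eqref{eq:diag} are equal, so
\begin{equation}\label{eq:size}
\frac{x^2}{2T}\le z\le2Tx^2 .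
\end{equation}

\emph{The second coordinate separates $x$ from $x^2$.} Suppose that $x\ge4T^2$, so that $\log_2(2T)\le\frac12\log_2x$. By \eqref{eq:size}, $|\log_2z-2\log_2x|\le\log_2(2T)$, and hence
\[
\sqrt2<\frac32\le\frac{\log_2z}{\log_2x}\le\frac52<2\sqrt2 .
\]
Taking $2\log_2$ of these inequalities shows that $2\log_2\log_2z-2\log_2\log_2x$ lies in $(1,3)$. But $x$ and $z$ have the same color, so this difference is at distance less than $1$ from a multiple of $4$, a contradiction. Hence $x<4T^2$, and $z<32T^5$ by \eqref{eq:size}. There are only finitely many monochromatic solutions, so \eqref{eq:diag} is not partition regular. This completes the proof of Theorem~\ref{thm:class}.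

\begin{thebibliography}{9}

\bibitem{Moreira}
J.~Moreira, \emph{Monochromatic sums and products in $\mathbb N$}, Ann. of Math. 185 (2017).

\bibitem{Prendiville}
Sean Prendiville, \emph{Counting monochromatic solutions to diagonal Diophantine equations}, arXiv:2003.10161 (2020).

\end{thebibliography}
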